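\title{The $p$-energy bound for the vector chromatic number:\\ integer and non-integer exponents}

\begin{abstract}
Let $\mathcal E_p^+(G)$ and $\mathcal E_p^-(G)$ be the sums of the $p$-th powers of the positive eigenvalues and of the moduli of the negative eigenvalues of a graph $G$. We consider the conjecture that, for all $p\ge 2$, the vector chromatic number satisfies $\chi_v(G)\ge 1+\max\{\mathcal E_p^+/\mathcal E_p^-,\,\mathcal E_p^-/\mathcal E_p^+\}^{1/(p-1)}$. We show that it is false for every non-integer $p\ge 21/5$ and true for every integer $p\ge 2$. It is true for all real $p\ge 2$ when $\chi_v$ is replaced by the strict vector chromatic number. For non-integer $p>2$ it is equivalent to its version for matrices with arbitrarily signed weights on the edges, and this equivalence is the source of the counterexamples.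
\end{abstract}

\section{Introduction}

Let $G$ be a simple graph on $n$ vertices with at least one edge, and let $A_G$ be its adjacency matrix. For a real symmetric matrix $A$ and $p\ge 0$, the \emph{positive} and \emph{negative $p$-energies} are
\[
\mathcal E_p^+(A)=\sum_{\lambda>0}\lambda^p,\qquad \mathcal E_p^-(A)=\sum_{\lambda<0}|\lambda|^p ,
\]
where $\lambda$ runs over the eigenvalues of $A$ with multiplicity, and $\mathcal E_p^\pm(G)=\mathcal E_p^\pm(A_G)$. A nonzero symmetric matrix of trace $0$ has eigenvalues of both signs, so both energies of $G$ are positive.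

For real $k\ge2$, a \emph{vector $k$-coloring} of $G$ is a family of unit vectors $u_v\in\mathbb R^n$, $v\in V(G)$, with $\langle u_v,u_w\rangle\le-\frac1{k-1}$ whenever $v$ and $w$ are adjacent. It is \emph{strict} if equality holds on every edge. The \emph{vector chromatic number} $\chi_v(G)$ of Karger, Motwani and Sudan is the smallest $k$ for which a vector $k$-coloring exists, and the \emph{strict vector chromatic number} is the smallest $k$ for which a strict one exists. The model is the regular simplex: for an integer $k\ge2$ the $k\times k$ matrix $\frac1{k-1}(kI-J)$, with $J$ the all-ones matrix, is positive semidefinite, so it is the Gram matrix of $k$ unit vectors with pairwise inner products $-\frac1{k-1}$. Replacing colors by these vectors turns a proper $k$-coloring into a strict vector $k$-coloring. Both numbers are therefore lower bounds for the chromatic number, and $\chi_v$ is the smaller of the two.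

The following conjecture comes from the paper of Elphick, Tang and Zhang~\cite{ETZ}.

\medskip
\noindent\textbf{Conjecture.} \emph{For all $p\ge2$ and every graph $G$ with an edge,}
\begin{equation}\label{eq:conj}
\chi_v(G)\ \ge\ 1+\max\left\{\frac{\mathcal E_p^+(G)}{\mathcal E_p^-(G)},\ \frac{\mathcal E_p^-(G)}{\mathcal E_p^+(G)}\right\}^{\frac1{p-1}} .
\end{equation}

The ratio of the two energies measures how far the spectrum is from being symmetric about $0$. If $G$ is bipartite, then conjugation by a diagonal $\pm1$ matrix turns $A_G$ into $-A_G$, so the ratio is $1$; the vectors $u$ and $-u$ show $\chi_v(G)=2$, and \eqref{eq:conj} is an equality. The complete graph $K_k$ has the eigenvalue $k-1$ once and $-1$ with multiplicity $k-1$, so $\mathcal E_p^+/\mathcal E_p^-=(k-1)^{p-1}$. Also $\chi_v(K_k)=k$: the simplex gives the upper bound, and for a vector $k'$-coloring $0\le\|\sum_v u_v\|^2\le k-\frac{k(k-1)}{k'-1}$ forces $k'\ge k$. So the exponent $\frac1{p-1}$ is the one that makes \eqref{eq:conj} an equality for complete graphs.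

With $d=\chi_v(G)-1$, inequality \eqref{eq:conj} is the pair $\mathcal E_p^+\le d^{\,p-1}\mathcal E_p^-$ and $\mathcal E_p^-\le d^{\,p-1}\mathcal E_p^+$. At $p=1$ both hold with equality, because the trace is $0$. As $p\to\infty$, taking $(p-1)$-th roots turns the first into $\lambda_{\max}\le d\,|\lambda_{\min}|$, which is true and has a short proof (Lemma~\ref{lem:limit}). One would guess that the exponents in between behave in the same way. They do not: the answer depends on whether $p$ is an integer.

\begin{theorem}\label{thm:false}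
For every non-integer $p\ge 21/5$ there is a simple graph $H$ with $\chi_v(H)\le4$ and $\mathcal E_p^+(H)/\mathcal E_p^-(H)>3^{p-1}$. Hence \eqref{eq:conj} fails for $H$, and the conjecture is false.
\end{theorem}

\begin{theorem}\label{thm:integer}
For every integer $p\ge2$, inequality \eqref{eq:conj} holds for every graph with an edge. Equality holds for $K_k$.
\end{theorem}

A matrix $A$ is \emph{supported on $G$} if it is real, symmetric, indexed by $V(G)$, and $A_{ij}=0$ unless $ij$ is an edge of $G$. Its diagonal is zero and its entries may have any signs.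

\begin{theorem}\label{thm:strict}
Let $G$ have a strict vector $k$-coloring, let $d=k-1$, and let $A\ne0$ be supported on $G$. Then for every convex function $g:[0,\infty)\to[0,\infty)$ with $g(0)=0$,
\begin{equation}\label{eq:strict}
\sum_{\lambda>0}\lambda\,g(\lambda)\ \le\ \sum_{\lambda<0}|\lambda|\,g(d|\lambda|),
\end{equation}
where $\lambda$ runs over the eigenvalues of $A$. In particular,
\begin{equation}\label{eq:strictp}
k\ \ge\ 1+\max\left\{\frac{\mathcal E_p^+(A)}{\mathcal E_p^-(A)},\ \frac{\mathcal E_p^-(A)}{\mathcal E_p^+(A)}\right\}^{\frac1{p-1}}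
\end{equation}
for all real $p\ge2$. Inequality \eqref{eq:strictp} holds in fact for all $p\ge2-\frac1k$.
\end{theorem}

With $A=A_G$, this is the conjecture for all real $p\ge2$ with the strict vector chromatic number in place of $\chi_v$.

\begin{theorem}\label{thm:equiv}
For non-integer $p>2$ the following are equivalent.
\begin{itemize}
\item[(i)] Inequality \eqref{eq:conj} holds at $p$ for every graph with an edge.
\item[(ii)] $\mathcal E_p^+(B)\le(\chi_v(G)-1)^{p-1}\mathcal E_p^-(B)$ for every graph $G$ with an edge and every matrix $B$ supported on $G$.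
\end{itemize}
\end{theorem}

The non-integers in $(2,21/5)$ are not settled here; by Theorem~\ref{thm:equiv} they reduce to statement (ii).

One mechanism lies behind all four theorems. An averaging argument over the spectrum bounds $\mathcal E_p^+-d^{\,p-1}\mathcal E_p^-$ by an error term that lives on the edges where the coloring has slack. For strict colorings the error vanishes (Section~\ref{sec:strict}). For nonnegative weights and integer $p$ it has a favorable sign, because integer powers of nonnegative matrices are nonnegative (Section~\ref{sec:integer}). For non-integer $p>2$ nonnegativity gives no protection, since signed weights can be simulated by simple graphs (Section~\ref{sec:transfer}), and negative weights on slack edges do break the inequality (Section~\ref{sec:example}).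

\section{Gram matrices and the limit $p\to\infty$}\label{sec:prelim}

Matrices are real unless stated otherwise. We write $\langle A,B\rangle=\operatorname{Tr}(A^\top B)=\sum_{i,j}A_{ij}B_{ij}$, $A\circ B$ for the entrywise product, $\|A\|$ for the operator norm, and $A\succeq0$ for positive semidefinite. A matrix is \emph{nonnegative} if its entries are. If $A$ is symmetric with orthonormal eigenvectors $e_a$ and eigenvalues $x_a$, and $f:\mathbb R\to\mathbb R$ is any function, then $f(A)=\sum_af(x_a)e_ae_a^\top$. Taking $f(x)=\max(x,0)$ and $f(x)=\max(-x,0)$ gives the decomposition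
\[
A=X-Y,\qquad X\succeq0,\quad Y\succeq0,\quad XY=YX=0,
\]
and $\mathcal E_p^+(A)=\operatorname{Tr}X^p$, $\mathcal E_p^-(A)=\operatorname{Tr}Y^p$ for $p>0$. Throughout, $d=k-1\ge1$ and $q=p-1$.

A vector $k$-coloring of $G$ is the same as its Gram matrix: a matrix $M\succeq0$ indexed by $V(G)$ with $M_{ii}=1$ and $M_{ij}\le-\frac1d$ on edges. The dimension of the ambient space plays no role, since $n$ vectors span at most $n$ dimensions. The matrices $M\succeq 0$ with unit diagonal form a compact set, so $\max_{ij\in E(G)}M_{ij}$ attains a minimum $\mu$ on it. Here $\mu\ge-1$, the simplex on $n$ vertices gives $\mu<0$, and $\chi_v(G)=1-1/\mu$. Restricting to matrices that are constant on the edges shows in the same way that the strict minimum is attained.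

Two standard facts are used repeatedly. \emph{Schur product theorem:} if $M,N\succeq0$ then $M\circ N\succeq0$, because the entrywise product of the Gram matrices of $(u_i)$ and $(v_i)$ is the Gram matrix of $(u_i\otimes v_i)$. \emph{Weyl's inequality:} if $A,A'$ are symmetric of equal size with eigenvalues listed in decreasing order, then the $j$-th eigenvalues differ by at most $\|A-A'\|$ for every $j$.

The limit $p\to\infty$ already shows the role of signs.

\begin{lemma}\label{lem:limit}
Let $G$ have a vector $k$-coloring, and let $A\neq0$ be supported on $G$, with extreme eigenvalues $\lambda_{\max}>0>\lambda_{\min}$. If the coloring is strict, or if $A$ is nonnegative, then $\lambda_{\max}\le d\,|\lambda_{\min}|$.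
\end{lemma}

\begin{proof}
Let $M$ be the Gram matrix and $e$ a unit eigenvector for $\lambda_{\max}$. Since $M\circ(A-\lambda_{\min}I)=M\circ A-\lambda_{\min}I$ is positive semidefinite,
\[
\lambda_{\min}\le\sum_{i,j}M_{ij}A_{ij}e_ie_j=-\frac{\lambda_{\max}}d+\sum_{i,j}\Big(M_{ij}+\frac1d\Big)A_{ij}e_ie_j .
\]
If the coloring is strict, the last sum vanishes. If $A$ is nonnegative, replacing $e$ by its entrywise absolute value does not decrease $e^\top Ae$, so we may take $e\ge0$; then every term of the last sum is $\le0$.
\end{proof}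

If neither hypothesis holds, the last sum can be positive, and this happens when $A$ has negative weight on an edge with $M_{ij}<-\frac1d$. Section~\ref{sec:example} is built on this observation. For finite $p$ the matrix $ee^\top$ is replaced by powers of $X$ and $Y$, and their signs on the edges are the main issue.

\section{Strict colorings}\label{sec:strict}

For a strict coloring with Gram matrix $M$ and any $A$ supported on $G$ we have the identity $M\circ A=-\frac1dA$. We first see what it gives for $p=2$.

\begin{example}\label{ex:p2}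
Let $[Z,Z']=\sum_{i,j}M_{ij}Z_{ij}Z'_{ij}=\langle Z,M\circ Z'\rangle$, and put $\alpha=\operatorname{Tr}X^2$, $\beta=\operatorname{Tr}Y^2$, $\gamma=[X,X]$. Then $\gamma\ge0$, as the trace of the product of $X\succeq0$ and $M\circ X\succeq0$. Pairing $M\circ(X-Y)=-\frac1d(X-Y)$ with $X$ and with $Y$, and using $\langle X,Y\rangle=0$, gives
\[
[X,Y]=\gamma+\frac\alpha d,\qquad [Y,Y]=\gamma+\frac\alpha d-\frac\beta d .
\]
Since $M_{ij}\le1$, we have $[Z,Z]\le\langle Z,Z\rangle$ for every $Z$. For $Z=X+dY$ the left side is $\gamma+2d\,[X,Y]+d^2[Y,Y]=k^2\gamma+(d+2)\alpha-d\beta$ and the right side is $\alpha+d^2\beta$. Hence $k\alpha\le kd\beta-k^2\gamma$, and $\mathcal E_2^+\le d\,\mathcal E_2^-$. The test matrix is dictated by $K_k$: there $X=\frac dkJ$ and $Y=I-\frac1kJ$, so $X+dY=dI$ and $[Z,Z]=\langle Z,Z\rangle$.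
\end{example}

\subsection{An averaging matrix on the spectrum}

To treat general $p$ we pass to an eigenbasis of $A$, where the map $Z\mapsto M\circ Z$ becomes an average of eigenvalues.

\begin{lemma}\label{lem:P}
Let $M\succeq0$ have unit diagonal, let $A$ be symmetric of the same size with orthonormal eigenbasis $(e_a)$ and eigenvalues $(x_a)$, and put $P_{ab}=(e_a\circ e_b)^\top M(e_a\circ e_b)$. Then $P_{ab}=P_{ba}\ge0$, $\sum_bP_{ab}=1$ for each $a$, and for every $\varphi:\mathbb R\to\mathbb R$
\[
\langle\varphi(A),M\circ A\rangle=\sum_{a,b}P_{ab}\,\varphi(x_a)\,x_b .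
\]
\end{lemma}

\begin{proof}
Symmetry holds by definition, and $P_{ab}\ge0$ because $M\succeq0$. Write $P_{ab}=\sum_{i,j}M_{ij}\,e_a(i)e_a(j)\,e_b(i)e_b(j)$. Since $\sum_be_be_b^\top=I$, summing over $b$ gives $\sum_iM_{ii}e_a(i)^2=1$. Multiplying by $\varphi(x_a)x_b$ and summing over $a,b$ gives $\sum_{i,j}M_{ij}\varphi(A)_{ij}A_{ij}$.
\end{proof}

The same expansion gives $e_a^\top(M\circ A)e_a=\sum_bP_{ab}x_b$, so in the strict case
\begin{equation}\label{eq:avg}
-\frac{x_a}d=\sum_bP_{ab}x_b\qquad\text{for every }a .
\end{equation}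
The first thing to try is Jensen's inequality with the convex function $x\mapsto\max(-x,0)^p$, summed over $a$. It yields $d^{-p}\mathcal E_p^+\le\mathcal E_p^-$, which is weaker than the goal by a factor $d$. Jensen's inequality ignores the symmetry of $P$. To use it, multiply \eqref{eq:avg} by a weight $\varphi(x_a)$, sum over $a$, and symmetrize. One is left with the expressions $\varphi(x)x'+\varphi(x')x$ for pairs of eigenvalues, and these must be bounded below by a sum of a function of $x$ and the same function of $x'$. The next proposition carries this out without assuming strictness, at the cost of an error term.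

\begin{proposition}\label{prop:master}
Let $d>0$, let $\varphi,F:\mathbb R\to\mathbb R$, put $\psi(x)=\frac1d\big(x\varphi(x)-F(x)\big)$, and suppose that
\begin{equation}\label{eq:twopoint}
\varphi(x)x'+\varphi(x')x+\psi(x)+\psi(x')\ge0\qquad\text{for all }x,x'\in\mathbb R .
\end{equation}
Let $M$ and $A$ be as in Lemma~\ref{lem:P} and put $R=-(A+d\,M\circ A)$. Then
\[
\sum_aF(x_a)\le-\langle\varphi(A),R\rangle .
\]
\end{proposition}

\begin{proof}
By the symmetry of $P$, by \eqref{eq:twopoint} and by the row sums,
\[
\sum_{a,b}P_{ab}\varphi(x_a)x_b=\frac12\sum_{a,b}P_{ab}\big(\varphi(x_a)x_b+\varphi(x_b)x_a\big)\ge-\frac12\sum_{a,b}P_{ab}\big(\psi(x_a)+\psi(x_b)\big)=-\sum_a\psi(x_a).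
\]
Therefore
\[
-\langle\varphi(A),R\rangle=\sum_a\varphi(x_a)x_a+d\sum_{a,b}P_{ab}\varphi(x_a)x_b\ge\sum_a\big(x_a\varphi(x_a)-d\,\psi(x_a)\big)=\sum_aF(x_a).\qedhere
\]
\end{proof}

When $M$ is the Gram matrix of a vector $k$-coloring and $A$ is supported on $G$,
\begin{equation}\label{eq:R}
R_{ij}=A_{ij}\,(-1-dM_{ij}),
\end{equation}
the weight of the edge times its slack $-1-dM_{ij}\ge0$.

\subsection{The choice of the weight}

For \eqref{eq:strict} we need
\begin{equation}\label{eq:F}
F(x)=x\,g(x)\quad(x\ge0),\qquad F(-y)=-y\,g(dy)\quad(y>0),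
\end{equation}
and we must find $\varphi$. The complete graph shows what it has to be; the argument of this paragraph is only a guide, and we assume in it that $g$ is differentiable. The multiples $tA_{K_k}$ with $t>0$ give equality in \eqref{eq:strict}, since both sides equal $td\,g(td)$. So \eqref{eq:twopoint} must be tight on the pairs of eigenvalues that $P$ connects. For the simplex and the constant eigenvector $e_1$ we have $P_{11}=0$, because the vectors sum to zero. Then $\sum_{b\ge2}P_{1b}=1$ and $\sum_{a,b\ge2}P_{ab}=d-1$, so for $k\ge3$ the pairs are $(x,-x/d)$ and $(-y,-y)$. Equality at $(-y,-y)$ means $\psi(-y)=y\varphi(-y)$, and with $F=x\varphi-d\psi$ this forces $\varphi(-y)=\frac1kg(dy)$. For fixed $x>0$ the left side of \eqref{eq:twopoint} at $x'=-y$ is then $-y\varphi(x)+\frac{x+y}kg(dy)+\psi(x)$. It must be minimal at $y=x/d$, and setting the derivative in $y$ to zero gives $\varphi(x)=xg'(x)+\frac1kg(x)$.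

Now let $g:[0,\infty)\to[0,\infty)$ be convex with $g(0)=0$, and let $g'$ be its right derivative, which is finite at every $x\geq 0$. We use three properties. First, $g$ is nondecreasing, since $g(x)\le\frac xzg(z)\le g(z)$ for $0\le x<z$; hence $g'\ge0$. Second, the tangent inequality $g(z)-g(x)\ge g'(x)(z-x)$ holds for all $x,z\ge0$. Third, its case $z=0$ is $xg'(x)\ge g(x)$. Define
\begin{equation}\label{eq:phi}
\varphi(x)=xg'(x)+\tfrac1kg(x)\quad(x\ge0),\qquad\varphi(-y)=\tfrac1kg(dy)\quad(y>0).
\end{equation}
With $F$ as in \eqref{eq:F} and $k=d+1$,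
\[
\psi(x)=\frac{x^2g'(x)}d-\frac{x\,g(x)}k\quad(x\ge0),\qquad\psi(-y)=\frac{y\,g(dy)}k\quad(y>0).
\]

\begin{lemma}\label{lem:convex}
Let $d\ge1$, $k=d+1$, and let $g$ be as above. Then $F$ and $\varphi$ given by \eqref{eq:F} and \eqref{eq:phi} satisfy \eqref{eq:twopoint}.
\end{lemma}

\begin{proof}
\emph{Case 1: $x,x'\ge0$.} All four terms are nonnegative, since $\varphi\ge0$ and $x^2g'(x)/d\ge xg(x)/d\ge xg(x)/k$.

\emph{Case 2: $x=-s$, $x'=-t$ with $s,t>0$.} The left side is
\[
\tfrac1k\big(-t\,g(ds)-s\,g(dt)+s\,g(ds)+t\,g(dt)\big)=\tfrac1k\big(g(ds)-g(dt)\big)(s-t),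
\]
which is nonnegative because $g$ is nondecreasing.

\emph{Case 3: $x\ge0$ and $x'=-y<0$.} Put $z=dy$. Then $d$ times the left side is
\begin{align}
&-z\Big(xg'(x)+\frac{g(x)}k\Big)+\frac{dx\,g(z)}k+x^2g'(x)-\frac{dx\,g(x)}k+\frac{z\,g(z)}k\notag\\
&\qquad=-xg'(x)(z-x)+\frac{dx+z}k\big(g(z)-g(x)\big).\label{eq:case3}
\end{align}
By the tangent inequality this is at least $g'(x)(z-x)\big(\frac{dx+z}k-x\big)=\frac1kg'(x)(z-x)^2\ge0$.
\end{proof}

For $g(x)=x$ the expression \eqref{eq:case3} is exactly $\frac1k(dy-x)^2$, the square behind the test matrix $X+dY$ of Example~\ref{ex:p2}. For $g(x)=x^q$ with $q<1$ convexity is lost, but the same weight works a little further.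

\begin{lemma}\label{lem:concave}
Let $d\ge1$, $k=d+1$, $\frac dk\le q<1$ and $g(x)=x^q$. Let $F$ be given by \eqref{eq:F}, and let $\varphi(x)=(q+\frac1k)x^q$ for $x\ge0$ and $\varphi(-y)=\frac1k(dy)^q$ for $y>0$. Then \eqref{eq:twopoint} holds.
\end{lemma}

\begin{proof}
In Case 1, $\psi(x)=x^{q+1}\big(\frac qd-\frac1k\big)\ge0$ because $q\ge\frac dk$. Case 2 used only that $g$ is nondecreasing. In Case 3 with $x=0$ the left side is $\psi(-y)\ge0$. For $x>0$, the left side is homogeneous of degree $q+1$ in $(x,y)$, so we may take $x=1$. By \eqref{eq:case3}, $kd$ times the left side is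
\[
h(z)=(d+z)(z^q-1)-kq(z-1)=z^{q+1}+dz^q-(1+kq)z+kq-d .
\]
Then $h(1)=0$, $h'(1)=(q+1)+dq-(1+kq)=0$, and $h''(z)=qz^{q-2}\big((q+1)z-d(1-q)\big)$. So $h$ is concave on $[0,z_0]$ and convex on $[z_0,\infty)$, where $z_0=\frac{d(1-q)}{1+q}$. We have $z_0<1$, since $d(1-q)\le\frac dk<1$. On $[z_0,\infty)$ the convex function $h$ has its minimum $0$ at $z=1$. On $[0,z_0]$ the concave function $h$ is at least the smaller of $h(0)=kq-d\ge0$ and $h(z_0)\ge0$.
\end{proof}

For $q<\frac dk$ this weight no longer works: at $x>0$, $x'=0$ the left side of \eqref{eq:twopoint} is $\psi(x)<0$.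

\begin{proof}[Proof of Theorem~\ref{thm:strict}]
For a strict coloring $R=0$ by \eqref{eq:R}. Proposition~\ref{prop:master} and Lemma~\ref{lem:convex} give $\sum_aF(x_a)\le0$, which is \eqref{eq:strict}. Take $g(x)=x^q$ with $q=p-1$. For $p\ge2$ it is convex and we obtain $\mathcal E_p^+(A)\le d^{\,q}\mathcal E_p^-(A)$. For $2-\frac1k\le p<2$ we have $\frac dk\le q<1$, and Lemma~\ref{lem:concave} in place of Lemma~\ref{lem:convex} gives the same inequality. The matrix $-A$ is also supported on $G$ and has the two energies interchanged, so $\mathcal E_p^-(A)\le d^{\,q}\mathcal E_p^+(A)$. Together these are \eqref{eq:strictp}.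
\end{proof}

\section{Integer exponents}\label{sec:integer}

Let $p\ge2$, let $M$ be the Gram matrix of a vector $k$-coloring of $G$, and let $A=X-Y$ be supported on $G$. For $g(x)=x^q$ the weight \eqref{eq:phi} gives $\varphi(A)=(q+\frac1k)X^q+\frac{d^q}kY^q$, so Proposition~\ref{prop:master} reads
\begin{equation}\label{eq:error}
\mathcal E_p^+(A)-d^{\,q}\mathcal E_p^-(A)\le-\Big\langle\big(q+\tfrac1k\big)X^q+\tfrac{d^q}kY^q,\ R\Big\rangle .
\end{equation}
If $A$ is nonnegative then $R$ is nonnegative, and we would be done if the matrix paired with $R$ were nonnegative on the edges. For $A=A_G$ we have no information on the entries of $X^q$ and $Y^q$ separately; for integer $q$ we know only the sign of the combination $A^q=X^q+(-1)^qY^q$. A second relation between $X^q$ and $Y^q$ is needed. We get it by replacing $A_G$ with the nonnegative weighting that maximizes the energy ratio and writing down the first-order condition. This uses the following standard formula.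

\begin{lemma}\label{lem:grad}
Let $h:\mathbb R\to\mathbb R$ be continuously differentiable and let $A,E$ be symmetric of equal size. Then $t\mapsto\operatorname{Tr}h(A+tE)$ has derivative $\langle h'(A),E\rangle$ at $t=0$.
\end{lemma}

\begin{proof}
For $h(x)=x^j$, cyclicity of the trace gives $\frac d{ds}\operatorname{Tr}(A+sE)^j=j\operatorname{Tr}\big((A+sE)^{j-1}E\big)$. So for polynomials
\[
\operatorname{Tr}h(A+tE)-\operatorname{Tr}h(A)=\int_0^t\langle h'(A+sE),E\rangle\,ds .
\]
For general $h$, choose polynomials $h_m$ with $h_m\to h$ and $h_m'\to h'$ uniformly on an interval containing the spectra of $A+sE$ for $|s|\le1$. The identity passes to the limit, and the integrand is continuous in $s$ as a uniform limit of continuous functions.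
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:integer}]
Let $p\ge2$ be an integer, $k=\chi_v(G)$, and let $M$ be the Gram matrix of a vector $k$-coloring. Let $\mathcal W$ be the set of nonzero nonnegative matrices supported on $G$; it contains $A_G$. For $A\in\mathcal W$, formula \eqref{eq:R} shows that $R$ is nonnegative and that $R_{ij}=0$ unless $A_{ij}>0$. Both energies are positive on $\mathcal W$ and continuous by Weyl's inequality. Their ratios are invariant under scaling, so they attain maxima on the compact set of $A\in\mathcal W$ with $\|A\|=1$, and these are maxima over $\mathcal W$.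

\emph{The inequality $\mathcal E_p^+\le d^{\,q}\mathcal E_p^-$.} Let $\rho$ be the maximum of $\mathcal E_p^+/\mathcal E_p^-$ on $\mathcal W$, attained at $A=X-Y$, and suppose $\rho>d^{\,q}$; in particular $\rho>1$. The function $\mathcal E_p^+-\rho\,\mathcal E_p^-=\operatorname{Tr}h(\cdot)$, with $h(x)=\max(x,0)^p-\rho\max(-x,0)^p$, is $\le0$ on $\mathcal W$ and vanishes at $A$. The function $h$ is continuously differentiable and $h'(A)=p(X^q+\rho Y^q)$. If $A_{ij}>0$, let $E$ have entries $1$ at $(i,j)$ and $(j,i)$ and $0$ elsewhere. Then $A+tE\in\mathcal W$ for small $t$ of both signs, so the derivative in Lemma~\ref{lem:grad} vanishes: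
\begin{equation}\label{eq:foc}
(X^q)_{ij}=-\rho\,(Y^q)_{ij}\qquad\text{whenever }A_{ij}>0 .
\end{equation}
Here the integrality of $q$ enters: $A^q=X^q+(-1)^qY^q$ is a product of nonnegative matrices. By \eqref{eq:foc}, where $A_{ij}>0$,
\[
0\le(A^q)_{ij}=\Big(1-\frac{(-1)^q}\rho\Big)(X^q)_{ij}.
\]
The bracket is positive because $\rho>1$, so $(X^q)_{ij}\ge0$ on the support of $R$ and $\langle X^q,R\rangle\ge0$. By \eqref{eq:foc} again, $\langle Y^q,R\rangle=-\frac1\rho\langle X^q,R\rangle$, so the right side of \eqref{eq:error} equals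
\[
-\Big(q+\frac1k-\frac{d^{\,q}}{k\rho}\Big)\langle X^q,R\rangle ,
\]
which is $\le0$ because $d^{\,q}<\rho$. Thus $\mathcal E_p^+(A)\le d^{\,q}\mathcal E_p^-(A)$, that is, $\rho\le d^{\,q}$, a contradiction. So $\rho\le d^{\,q}$, and the inequality holds for $A_G$.

\emph{The inequality $\mathcal E_p^-\le d^{\,q}\mathcal E_p^+$.} If $p$ is odd, then $\mathcal E_p^+(G)-\mathcal E_p^-(G)=\operatorname{Tr}A_G^p\ge0$, so $\mathcal E_p^-\le\mathcal E_p^+\le d^{\,q}\mathcal E_p^+$. Let $p$ be even, so that $q$ is odd. Let $\rho'$ be the maximum of $\mathcal E_p^-/\mathcal E_p^+$ on $\mathcal W$, attained at $A=X-Y$, and suppose $\rho'>d^{\,q}$. The function $\mathcal E_p^--\rho'\mathcal E_p^+$ corresponds to $h(x)=\max(-x,0)^p-\rho'\max(x,0)^p$ with $h'(A)=-p(Y^q+\rho'X^q)$, so $(Y^q)_{ij}=-\rho'(X^q)_{ij}$ whenever $A_{ij}>0$. For such $i,j$,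
\[
0\le(A^q)_{ij}=(X^q-Y^q)_{ij}=-\Big(1+\frac1{\rho'}\Big)(Y^q)_{ij},
\]
hence $\langle Y^q,R\rangle\le0$. Inequality \eqref{eq:error} holds for matrices of any signs, so we may apply it to $-A$. This interchanges $X$ and $Y$ and replaces $R$ by $-R$:
\[
\mathcal E_p^-(A)-d^{\,q}\mathcal E_p^+(A)\le\Big\langle\big(q+\tfrac1k\big)Y^q+\tfrac{d^q}kX^q,\ R\Big\rangle=\Big(q+\frac1k-\frac{d^{\,q}}{k\rho'}\Big)\langle Y^q,R\rangle\le0 .
\]
So $\rho'\le d^{\,q}$, a contradiction.

Equality for $K_k$ was computed in the introduction.
\end{proof}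

Odd $p$ needs its separate line in the second part: for even $q$ the first-order condition gives $(A^q)_{ij}=(1-\frac1{\rho'})(Y^q)_{ij}$, which is the wrong sign.

\section{From signed matrices to simple graphs}\label{sec:transfer}

Suppose a signed matrix $B$ supported on $G_0$ violates $\mathcal E_p^+\le d^{\,p-1}\mathcal E_p^-$. We want a simple graph that violates it and still has a vector $k$-coloring. There are two tasks: to remove the signs, and to replace weights by edges.

For the first, let $|B|$ be the entrywise absolute value of $B$ and let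
\[
\Pi_+=\frac12\begin{pmatrix}1&1\\1&1\end{pmatrix},\qquad\Pi_-=\frac12\begin{pmatrix}1&-1\\-1&1\end{pmatrix}
\]
be the two complementary orthogonal projections of rank one. The matrix $\Pi_+\otimes|B|+\Pi_-\otimes B$ has blocks $\frac12(|B|\pm B)$, so it is nonnegative, and its spectrum is the union of the spectra of $|B|$ and $B$. The difficulty is the unwanted summand $|B|$, whose energies may outweigh those of $B$. We would like to amplify $B$ against $|B|$ by tensoring them with positive definite matrices $Q$ and $S$. (Recall that the eigenvalues of $B\otimes Q$ are the products of an eigenvalue of $B$ and an eigenvalue of $Q$.) Nonnegativity survives if $|Q_{xy}|\le S_{xy}$, and $B$ gains if $\operatorname{Tr}Q^p>\operatorname{Tr}S^p$. For integer $p$ the two demands are incompatible, because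
\[
\operatorname{Tr}Q^p=\sum Q_{x_1x_2}Q_{x_2x_3}\cdots Q_{x_px_1}\le\sum S_{x_1x_2}S_{x_2x_3}\cdots S_{x_px_1}=\operatorname{Tr}S^p .
\]
For non-integer $p$ they can both be met.

\begin{example}\label{ex:C4}
Let $2<p<3$. Let $C^+$ be the adjacency matrix of the $4$-cycle, with eigenvalues $2,0,0,-2$, and let $C^-$ be obtained by changing the sign of one edge. The two paths between opposite vertices now cancel, so $(C^-)^2=2I$, and the trace is $0$; the eigenvalues are $\sqrt2$ and $-\sqrt2$, twice each. For $S=I+\varepsilon C^+$ and $Q=I+\varepsilon C^-$,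
\[
\operatorname{Tr}S^p-\operatorname{Tr}Q^p=(1+2\varepsilon)^p+(1-2\varepsilon)^p+2-2(1+\sqrt2\,\varepsilon)^p-2(1-\sqrt2\,\varepsilon)^p .
\]
In the binomial expansion the odd powers of $\varepsilon$ cancel, the coefficients of $\varepsilon^0$ and $\varepsilon^2$ are $4-4$ and $\binom p2(8-8)$, and that of $\varepsilon^4$ is $\binom p4(32-16)$. It is negative, since $p(p-1)(p-2)(p-3)<0$.
\end{example}

In general the length of the cycle is chosen as the first index at which $\binom pm$ is negative.

\begin{lemma}\label{lem:SQ}
Let $p>2$ be a non-integer. There are positive definite matrices $S,Q$ of equal size with $|Q_{xy}|\le S_{xy}$ for all $x,y$ and $\operatorname{Tr}Q^p>\operatorname{Tr}S^p$.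
\end{lemma}

\begin{proof}
Let $m=\lfloor p\rfloor+2\ge4$. Let $C^+$ be the adjacency matrix of the cycle of length $m$, and $C^-$ the same matrix with the sign of one edge $f$ changed to $-1$. For $0<\varepsilon<\frac12$ let $S=I+\varepsilon C^+$ and $Q=I+\varepsilon C^-$, so that $|Q_{xy}|=S_{xy}$. The rows of $C^\pm$ have absolute sum $2$, so $\|C^\pm\|\le2$. Hence $S$ and $Q$ are positive definite, and the binomial series applied to each eigenvalue gives
\[
\operatorname{Tr}S^p-\operatorname{Tr}Q^p=\sum_{j\ge0}\binom pj\varepsilon^j\big(\operatorname{Tr}(C^+)^j-\operatorname{Tr}(C^-)^j\big).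
\]
The trace $\operatorname{Tr}(C^+)^j$ counts closed walks of length $j$, and $\operatorname{Tr}(C^-)^j$ counts them with the sign $(-1)^{\text{number of uses of }f}$. Identify the vertices with $\mathbb Z_m$ and lift a closed walk to a walk on $\mathbb Z$ with steps $\pm1$; its displacement is a multiple of $m$. If the displacement is $0$, every edge of $\mathbb Z$ is crossed equally often in both directions, so $f$ is used an even number of times and the walk contributes equally to both traces. For $j<m$ there are no other walks. For $j=m$ there are exactly $2m$ others, given by a starting point and a direction. Each uses $f$ once and contributes $1-(-1)=2$. So the difference is $4m\binom pm\varepsilon^m+O(\varepsilon^{m+1})$. In the product $p(p-1)\cdots(p-m+1)$ only the last factor $p-\lfloor p\rfloor-1$ is negative and no factor is zero, so $\binom pm<0$. A small $\varepsilon$ proves the lemma.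
\end{proof}

The gain in Lemma~\ref{lem:SQ} is small, but tensor powers make it as large as we wish. For the second task we replace each index by $L$ vertices and each weight $w_{ab}\in[0,1]$ by a bipartite graph of density close to $w_{ab}$ whose matrix is close in norm to $w_{ab}J_L$. Multiplication modulo a prime provides such graphs explicitly.

\begin{lemma}\label{lem:blowup}
Let $p>2$ and let $w$ be a symmetric matrix with index set $I$, zero diagonal and entries in $[0,1]$. For every odd prime $L$ there is a simple graph $H_L$ on $I\times\mathbb Z_L$ such that $(a,x)$ and $(b,y)$ are adjacent only if $w_{ab}>0$, and $L^{-p}\mathcal E_p^\pm(H_L)\to\mathcal E_p^\pm(w)$ as $L\to\infty$.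
\end{lemma}

\begin{proof}
Let $N=|I|$ and $h_{ab}=\lfloor Lw_{ab}\rfloor\in\{0,\dots,L\}$. Join $(a,x)$ and $(b,y)$ if and only if $xy\bmod L$ lies in $\{0,\dots,h_{ab}-1\}$. The rule is symmetric because $h_{ab}=h_{ba}$, there are no loops because $h_{aa}=0$, and an edge requires $h_{ab}\ge1$, hence $w_{ab}>0$.

Fix $a,b$, write $h=h_{ab}$, and let $\omega=e^{2\pi\mathrm i/L}$. The indicator function of $\{0,\dots,h-1\}$ on $\mathbb Z_L$ has the Fourier expansion $z\mapsto\sum_{t\in\mathbb Z_L}c_t\omega^{tz}$ with $c_t=\frac1L\sum_{s=0}^{h-1}\omega^{-ts}$. So the $(a,b)$ block of $A_{H_L}$ is $\sum_tc_t\Omega_t$, where $\Omega_t$ is the complex matrix $(\omega^{txy})_{x,y\in\mathbb Z_L}$. The term $t=0$ is $\frac hLJ_L$. Let $1\le t\le L-1$. Since $L$ is prime, $t(x-x')\ne0$ in $\mathbb Z_L$ for $x\ne x'$, so $(\Omega_t\Omega_t^*)_{x,x'}=\sum_y\omega^{t(x-x')y}$ gives $\Omega_t\Omega_t^*=LI$ and $\|\Omega_t\|=\sqrt L$. Summing the geometric series and using $\sin\pi s\ge2s$ on $[0,\frac12]$,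
\[
|c_t|=\frac1L\,\frac{|1-\omega^{-th}|}{|1-\omega^{-t}|}\le\frac1{L\sin(\pi t/L)}\le\frac1{2\min(t,L-t)} .
\]
Hence $\sum_{t\ne0}|c_t|\le\sum_{t=1}^{(L-1)/2}\frac1t\le1+\ln L$, and the block differs from $\frac hLJ_L$ by at most $\sqrt L(1+\ln L)$ in norm. Also $\|\frac hLJ_L-w_{ab}J_L\|\le\frac1L\cdot L=1$. An $N\times N$ block matrix whose blocks have norm at most $\theta$ has norm at most $N\theta$: each block of the image of $v=(v_b)$ has length at most $\theta\sum_b\|v_b\|\le\theta\sqrt N\|v\|$. Therefore
\[
\Big\|\frac1LA_{H_L}-w\otimes\frac1LJ_L\Big\|\le\eta_L:=\frac NL+\frac{N(1+\ln L)}{\sqrt L}\longrightarrow0 .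
\]

Since $\frac1LJ_L$ is a projection of rank one, the eigenvalues $\mu_1\ge\dots\ge\mu_{NL}$ of $w\otimes\frac1LJ_L$ are those of $w$ together with zeros. Let $\nu_1\ge\dots\ge\nu_{NL}$ be the eigenvalues of $\frac1LA_{H_L}$. By Weyl's inequality $|\nu_j-\mu_j|\le\eta_L$. The nonzero $\mu_j$ are the nonzero eigenvalues of $w$, a list of at most $N$ numbers that does not depend on $L$. For large $L$ the corresponding $\nu_j$ have the same signs, and their contributions to $L^{-p}\mathcal E_p^\pm(H_L)$ converge to $\mathcal E_p^\pm(w)$. The remaining $\nu_j$ satisfy $|\nu_j|\le\eta_L$, but their number grows with $L$, so we bound them together: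
\[
\sum_{j:\,\mu_j=0}|\nu_j|^p\le\eta_L^{\,p-2}\sum_j\nu_j^2=\eta_L^{\,p-2}\,\frac{\operatorname{Tr}A_{H_L}^2}{L^2}\le\eta_L^{\,p-2}N^2 ,
\]
because $\operatorname{Tr}A_{H_L}^2$ is the number of entries $1$ in a matrix of size $NL$. This tends to $0$ since $p>2$.
\end{proof}

The hypothesis $p>2$ is needed here. For $h_{ab}\ge1$ the $(a,b)$ block has $(2L-1)+(h_{ab}-1)(L-1)$ entries $1$, so $L^{-2}\operatorname{Tr}A_{H_L}^2\to\sum_{a,b}w_{ab}$, while $\operatorname{Tr}w^2=\sum_{a,b}w_{ab}^2$. At $p=2$ the small eigenvalues carry the difference.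

\begin{proposition}\label{prop:transfer}
Let $p>2$ be a non-integer, let $G_0$ have a vector $k$-coloring, and let $B$ be supported on $G_0$ with $\mathcal E_p^+(B)>d^{\,p-1}\mathcal E_p^-(B)$. Then there is a simple graph $H$ with an edge such that $\chi_v(H)\le k$ and $\mathcal E_p^+(H)>d^{\,p-1}\mathcal E_p^-(H)$.
\end{proposition}

\begin{proof}
Take $S,Q$ from Lemma~\ref{lem:SQ}, let $S_r=S^{\otimes r}$ and $Q_r=Q^{\otimes r}$, and put
\[
W=\Pi_+\otimes|B|\otimes S_r+\Pi_-\otimes B\otimes Q_r .
\]
Its indices are triples $(\sigma,i,x)$ with $\sigma\in\{1,-1\}$ and $i\in V(G_0)$, and its entry at $(\sigma,i,x),(\tau,j,y)$ is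
\[
\tfrac12\big(|B_{ij}|(S_r)_{xy}+\sigma\tau B_{ij}(Q_r)_{xy}\big).
\]
The entries of $S_r$ and $Q_r$ are products of entries of $S$ and $Q$, so $|(Q_r)_{xy}|\le(S_r)_{xy}$ and $W$ is nonnegative. It is symmetric, and an entry can be nonzero only if $ij\in E(G_0)$; in particular the diagonal is zero. In the eigenbasis of $\Pi_\pm$ the matrix $W$ is block diagonal with blocks $|B|\otimes S_r$ and $B\otimes Q_r$. The eigenvalues of $S_r$ and $Q_r$ are positive, so tensoring with them preserves the signs of eigenvalues, and $\operatorname{Tr}S_r^p=(\operatorname{Tr}S^p)^r$, $\operatorname{Tr}Q_r^p=(\operatorname{Tr}Q^p)^r$. Hence, with $\Delta=\mathcal E_p^+-d^{\,p-1}\mathcal E_p^-$,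
\[
\Delta(W)=\Delta(|B|)\,(\operatorname{Tr}S^p)^r+\Delta(B)\,(\operatorname{Tr}Q^p)^r .
\]
Since $\Delta(B)>0$ and $(\operatorname{Tr}Q^p/\operatorname{Tr}S^p)^r\to\infty$, we have $\Delta(W)>0$ for large $r$. Fix such an $r$.

Then $W\ne0$. Let $w$ be $W$ divided by its largest entry, so that $\Delta(w)>0$. By Lemma~\ref{lem:blowup}, $\Delta(A_{H_L})>0$ for a large prime $L$. Put $H=H_L$; it has an edge because $\mathcal E_p^+(H)>0$. Each vertex $((\sigma,i,x),z)$ of $H$ projects to the vertex $i$ of $G_0$, and adjacent vertices project to adjacent vertices. Giving each vertex of $H$ the vector of its projection yields a vector $k$-coloring of $H$, so $\chi_v(H)\le k$.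
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:equiv}]
If (ii) holds, take $B=A_G$ and $B=-A_G$ to obtain the two halves of \eqref{eq:conj}. If (ii) fails for $G$ and $B$, apply Proposition~\ref{prop:transfer} with $k=\chi_v(G)$. It gives a graph $H$ with an edge and $\chi_v(H)\le k<1+\big(\mathcal E_p^+(H)/\mathcal E_p^-(H)\big)^{1/(p-1)}$, so (i) fails.
\end{proof}

\section{A signed matrix on twenty vertices}\label{sec:example}

It remains to violate statement (ii) of Theorem~\ref{thm:equiv}. By Theorem~\ref{thm:strict} the coloring must not be strict, and the proof of Lemma~\ref{lem:limit} suggests putting negative weight on the slack edges. So we look for a graph with a vector coloring that is tight on most edges and very slack on a few. The plan is to start from a graph with a strict coloring in which some nonadjacent vertices receive antipodal vectors, and to add edges between them at no cost.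

Let $V$ be the set of the $20$ three-element subsets of $\{1,\dots,6\}$. For $j=0,1,2$ let $A_j$ be the $0$--$1$ matrix on $V$ with $(A_j)_{T,U}=1$ if and only if $|T\cap U|=j$. Then $I+A_2+A_1+A_0=J$, and $A_0$ is the permutation matrix of complementation $T\mapsto\overline T$. Let $G_0$ be the graph with adjacency matrix $A_2+A_0$.

\subsection{Spectrum and coloring}

Since $|T\cap\overline U|=3-|T\cap U|=|\overline T\cap U|$, we have $A_2A_0=A_0A_2=A_1$, and therefore
\begin{equation}\label{eq:J}
(I+A_2)(I+A_0)=J .
\end{equation}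
The entry $(A_2^2)_{T,U}$ counts the sets $Z\in V$ meeting both $T$ and $U$ in two points. For $T=U$ there are $3\cdot3=9$. For $T=123$, $U=124$ they are $125,126,134,234$. For $T=123$, $U=145$ the set $Z$ must contain $1$, since otherwise it would contain $2,3,4,5$, and the sets are $124,125,134,135$. For disjoint $T,U$ the set $Z$ would need four points. Hence
\begin{equation}\label{eq:square}
A_2^2=9I+4A_2+4A_2A_0 .
\end{equation}
Complementation is an involution without fixed points, so $A_0$ has eigenspaces $V_+$ and $V_-$ for $1$ and $-1$, each of dimension $10$, and $A_2$ preserves them. On $V_+$, which contains the all-ones vector, \eqref{eq:J} reads $2(I+A_2)=J$, so $A_2$ has the eigenvalue $9$ once and $-1$ nine times. On $V_-$, \eqref{eq:square} reads $A_2^2=9I$, and the trace of $A_2$ on $V_-$ is $\operatorname{Tr}\big(A_2\cdot\frac12(I-A_0)\big)=\frac12(\operatorname{Tr}A_2-\operatorname{Tr}A_1)=0$. So $3$ and $-3$ occur five times each. The joint eigenvalues are: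
\[
\begin{array}{c|cccc}
A_0&1&1&-1&-1\\
A_2&9&-1&3&-3\\\hline
\text{multiplicity}&1&9&5&5
\end{array}
\]

Let
\[
M=(I-A_0)\big(I-\tfrac13A_2\big)=I-\tfrac13A_2+\tfrac13A_1-A_0 .
\]
Its eigenvalues on the four columns are $0,0,0,4$, so $M\succeq0$, and its diagonal is $1$. On the edges of $G_0$ its entries are $-\frac13$ (tight) and $-1$ (slack). Thus $G_0$ has a vector $4$-coloring, and $d=3$.

\subsection{The violation}

For $0<y<3$ let $B_y=A_2-yA_0$, which is supported on $G_0$ and negative exactly on the slack edges. Its eigenvalues are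
\[
9-y\ \ (\times1),\qquad3+y\ \ (\times5),\qquad-(1+y)\ \ (\times9),\qquad-(3-y)\ \ (\times5).
\]
At $y=0$ the ratio $\lambda_{\max}/|\lambda_{\min}|$ is $9/3=d$; by Lemma~\ref{lem:limit} this also shows $\chi_v(G_0)=4$. At $y=1$ the ratio is $8/2=4>d$, so the conclusion of Lemma~\ref{lem:limit} fails for this signed matrix, and $G_0$ has no strict vector $k$-coloring with $k<5$.

For finite $p$ the multiplicities matter. At $y=1$ the inequality $\mathcal E_p^+>3^{p-1}\mathcal E_p^-$ reads $8^p+5\cdot4^p>\frac{14}3\,6^p$, that is, $u(p)=(\frac43)^p+5(\frac23)^p-\frac{14}3>0$. The function $u$ is convex with $u(4)=-\frac{42}{81}$ and $u(5)=\frac{50}{243}$, so it is increasing and positive on $[5,\infty)$. This already handles $p\ge5$. But $u(\frac{21}5)\le\frac45u(4)+\frac15u(5)<0$, so a different $y$ is needed to reach $21/5$.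

\begin{lemma}\label{lem:B}
For every real $p\ge21/5$ we have $\mathcal E_p^+(B_{3/4})>3^{p-1}\mathcal E_p^-(B_{3/4})$.
\end{lemma}

\begin{proof}
The matrix $4B_{3/4}$ has eigenvalues $33\ (\times1)$, $15\ (\times5)$, $-7\ (\times9)$, $-9\ (\times5)$. Since $3^{p-1}(9\cdot7^p+5\cdot9^p)=3\cdot21^p+\frac53\,27^p$, the claim is
\[
33^p+5\cdot15^p>\tfrac53\,27^p+3\cdot21^p .
\]
Write $p=\frac{21}5+s$ with $s\ge0$, and let $a=33^{21/5}$, $b=5\cdot15^{21/5}$, $c=\frac53\,27^{21/5}+3\cdot21^{21/5}$. The right side is at most $27^sc$, so it suffices to show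
\[
v(s):=\big(\tfrac{11}9\big)^sa+\big(\tfrac59\big)^sb>c\qquad(s\ge0).
\]
Multiplying out gives $2.012^5<33$, $1.718^5<15<1.72^5$, $27<1.934^5$ and $21<1.839^5$. With $33^4=1185921$, $15^4=50625$, $27^4=531441$ and $21^4=194481$ we get
\begin{gather*}
a>1185921\cdot2.012>2386000,\\
434800<5\cdot50625\cdot1.718<b<5\cdot50625\cdot1.72<435400,\\
c<\tfrac53\cdot531441\cdot1.934+3\cdot194481\cdot1.839<2786000 .
\end{gather*}
So $v(0)=a+b>2820000>c$. The function $v$ is convex, and the bounds $1-\frac1x\le\ln x\le x-1$ give
\[
v'(0)=a\ln\tfrac{11}9-b\ln\tfrac95\ \ge\ \tfrac2{11}a-\tfrac45b\ >\ \tfrac2{11}\cdot2386000-\tfrac45\cdot435400\ >\ 0 .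
\]
Hence $v$ is increasing on $[0,\infty)$ and $v(s)\ge v(0)>c$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:false}]
Let $p\ge21/5$ be a non-integer. Apply Proposition~\ref{prop:transfer} to $G_0$, $k=4$ and $B=B_{3/4}$, using Lemma~\ref{lem:B}. The resulting graph $H$ has $\chi_v(H)\le4$ and $\mathcal E_p^+(H)/\mathcal E_p^-(H)>3^{p-1}$, so the right side of \eqref{eq:conj} is larger than $4\ge\chi_v(H)$.
\end{proof}

\begin{remark}
Lemma~\ref{lem:B} does not exclude integers. For an integer $p\ge5$, statement (ii) of Theorem~\ref{thm:equiv} fails for $G_0$ and $B_{3/4}$, while statement (i) holds by Theorem~\ref{thm:integer}. So Theorem~\ref{thm:equiv} does not extend to these exponents. In the disproof, the non-integrality of $p$ is used only in Lemma~\ref{lem:SQ}.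
\end{remark}

\begin{thebibliography}{9}

\bibitem{ETZ}
Clive Elphick, Quanyu Tang, Shengtong Zhang,
\emph{A Spectral Lower Bound on Chromatic Numbers using $p$-Energy},
arXiv:2504.01295 (2025).

\end{thebibliography}
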